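# Closed hyperbolic manifolds with $w_3=0$ and no spin$^c$ structure

## 1. Testing the implication $w_3=0\Rightarrow W_3=0$

Let $E$ be an oriented vector bundle over a CW complex $X$, and let $\beta:H^2(X;\mathbb Z/2)\to H^3(X;\mathbb Z)$ be the Bockstein of $0\to\mathbb Z\xrightarrow{2}\mathbb Z\to\mathbb Z/2\to0$. Put $W_3(E)=\beta w_2(E)$. By exactness, $W_3(E)=0$ if and only if $w_2(E)$ is the reduction of an integral class. For an orientable manifold $M$ we write $w_j(M)=w_j(TM)$ and $W_3(M)=W_3(TM)$; then $M$ has a spin$^c$ structure if and only if $W_3(M)=0$. The mod 2 reduction of $\beta$ is $Sq^1$, and Wu's formula $Sq^1w_2=w_1w_2+w_3$ shows that $W_3$ reduces to $w_3$ when $w_1=0$. So $w_3\ne0$ forbids a spin$^c$ structure. The question, from Jacopo G. Chen, "Closed hyperbolic manifolds without $\text{spin}^c$ structures", arXiv:2501.07796 (2025), is about the converse: do there exist closed orientable hyperbolic manifolds with $w_3=0$ that are still not spin$^c$? Here hyperbolic means complete Riemannian of constant curvature $-1$, and closed means compact without boundary.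

A first guess is no: nothing visible remains to obstruct once $w_3$ is gone. The simple cases agree.

In dimension $n\le3$ a closed orientable manifold has $v_1=w_1=0$, and its Wu class $v_2$ vanishes because $2>n/2$. Hence $w_2=v_2+Sq^1v_1=0$ and $W_3=0$.

In dimension 4 every closed orientable manifold is spin$^c$ (Hirzebruch–Hopf, 1958). Here is why. The linking form $\operatorname{Tors}H^3(M;\mathbb Z)\times\operatorname{Tors}H^2(M;\mathbb Z)\to\mathbb Q/\mathbb Z$ is nondegenerate, and the linking number of $\beta x$ with $t$ is $\frac12\langle x\cup\bar t,[M]\rangle$, where $\bar t$ is the reduction of $t$. For $x=w_2=v_2$ we have $\langle w_2\cup\bar t,[M]\rangle=\langle\bar t^{\,2},[M]\rangle$, which is $0$ because $t^2$ is a torsion class in $H^4(M;\mathbb Z)\cong\mathbb Z$. So $W_3=\beta w_2=0$.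

**Lemma 1.** If $H^3(X;\mathbb Z)$ has no element of order $4$, then $w_3(E)=0$ implies $W_3(E)=0$.

**Proof.** If $w_3(E)=0$, then $W_3(E)=2v$ for some $v$. Since $2W_3=2\beta w_2=0$, we get $4v=0$. As $v$ does not have order 4, $2v=0$. $\square$

So a counterexample needs $4$-torsion, and the smallest complex that has it already breaks the guess, for bundles. Let $X_{(d)}=S^2\cup_de^3$ with $d$ even, the 3-cell being attached by a map of degree $d$. The cellular cochain complex in degrees $2,3$ is multiplication by $d$, so
$$H^2(X_{(d)};A)=\{x\in A: dx=0\},\qquad H^3(X_{(d)};\mathbb Z)=\mathbb Z/d .$$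
Let $E$ be the oriented rank 3 bundle on $S^2$ with $w_2\neq0$, given by the nontrivial element of $\pi_1SO(3)=\mathbb Z/2$. Its pullback under a map of even degree is trivial, so $E$ extends over $e^3$. Now $H^2(X_{(d)};\mathbb Z)=0$, hence $w_2(E)\ne0$ has no integral lift and $W_3(E)\neq0$. For $d=2$ the only elements of $\{x\in\mathbb Z/4:2x=0\}$ are even, so $w_2(E)$ does not lift to $\mathbb Z/4$ and $w_3(E)=Sq^1w_2(E)\neq0$. For $d=4$ every element of $\mathbb Z/4$ satisfies $4x=0$, so $w_2(E)$ lifts to $\mathbb Z/4$ and $w_3(E)=0$, although $W_3(E)\neq0$. For $d=2^k$ the same count shows that $w_2(E)$ lifts to $\mathbb Z/2^k$ and not to $\mathbb Z/2^{k+1}$.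

The mechanism is short. The class $[S^2]$ has order $4$ in homology, an integral class must vanish on it, and $w_2$ does not. In these notes $S^2$ becomes a hyperbolic surface $\Sigma$, the 3-cell becomes a compact hyperbolic 3-manifold $P$ with connected boundary $\Sigma'$, the degree 4 map becomes a 4-fold covering $\Sigma'\to\Sigma$, and $X=P\cup\Sigma$ is placed in a closed hyperbolic manifold.

For later use we record the intermediate obstructions. For $l\ge2$ let $\delta_l:H^2(\,\cdot\,;\mathbb Z/2)\to H^3(\,\cdot\,;\mathbb Z/2^{l-1})$ be the Bockstein of $0\to\mathbb Z/2^{l-1}\xrightarrow{2}\mathbb Z/2^l\to\mathbb Z/2\to0$. The sequence $\mathbb Z\xrightarrow2\mathbb Z\to\mathbb Z/2$ maps to this one, so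
$$\delta_l(w_2)=W_3\bmod 2^{l-1},\tag{1}$$
and $w_2$ lifts to $\mathbb Z/2^l$ if and only if $W_3$ is divisible by $2^{l-1}$. For $l=2$, $\delta_2=Sq^1$.

## 2. Two theorems, and what an arbitrary finite cover destroys

**Theorem A.** For every $n\ge5$ there are closed orientable hyperbolic $n$-manifolds $M$ with $W_3(M)\ne0$ (so $M$ is not spin$^c$) and $w_3(M)=0$. One can moreover achieve $w_j(M)=0$ for all $j\ne0,2$, and $w_2(M)^2=0$. For each $n$ there are infinitely many such $M$, in infinitely many commensurability classes.

By Section 1, $W_3=0$ for every closed orientable manifold of dimension $n\le4$. So the answer to the question is yes, such manifolds exist in every dimension $n\ge5$, and they exist in no dimension $n\le4$.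

**Theorem B.** For every $n\ge5$ and $k\ge2$ there are closed orientable hyperbolic $n$-manifolds $M$ with $w_j(M)=0$ for all $j\ne0,2$, such that $w_2(M)$ lifts to $H^2(M;\mathbb Z/2^k)$ but not to $H^2(M;\mathbb Z/2^{k+1})$ (hence not to $H^2(M;\mathbb Z)$). Equivalently, $W_3(M)$ is nonzero, divisible by $2^{k-1}$ and not by $2^k$.

The equivalence is (1) with $l=k$ and $l=k+1$.

Suppose we have a closed hyperbolic $M_0$ and a map $X\to M_0$ such that $W_3$ of the pulled back tangent bundle is nonzero. Then $W_3(M_0)\ne0$. But $w_3(M_0)$ is not controlled: that $w_3$ vanishes on $X$ says little about $M_0$. The natural remedy is to pass to a finite cover in which $w_3$ dies. For the lattices below, every cohomology class of positive degree with finite coefficients dies on some finite-index subgroup, as we prove in Section 3. This is exactly where the remedy fails: it applies to $w_2$ too, and once $w_2=0$ we have $W_3=\beta w_2=0$.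

What we need is a witness that survives. If $A=\pi_1(X)$ injects into $\pi_1(M_0)$ and we only use finite-index subgroups that contain $A$, then $X$ maps to all these covers and $W_3$ stays nonzero. Among such covers we can still kill every class that vanishes on $A$, provided $A$ is quasiconvex; this is Lemma 4(c). So there are two tasks. One is the profinite lemma. The other is to build a quasiconvex $A=\pi_1(X)$ with $W_3\ne0$ and $w_j=0$ for $j\ge3$ on $X$; since $\dim X=3$, only $w_3$ needs thought.

## 3. Good groups, and finite-index subgroups that contain a quasiconvex one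

**The lattices.** Fix a square-free $d>1$, let $k_0=\mathbb Q(\sqrt d)$ with ring of integers $\mathcal O$, let $n\ge5$, and let
$$f=-\sqrt d\,x_0^2+x_1^2+\dots+x_n^2$$
with standard basis $e_0,\dots,e_n$. We use $\mathbb H^n=\{f=-1,\ x_0>0\}$ as the model of hyperbolic space. Put $W=\langle e_0,e_1,e_2\rangle$, $U=\langle e_0,\dots,e_3\rangle$, $f_2=f|_W$, $f_3=f|_U$; these give $\mathbb H^2\subset\mathbb H^3\subset\mathbb H^n$. Let
$$\Delta=O^+(f_2;\mathcal O),\qquad\Lambda_3=SO^+(f_3;\mathcal O),\qquad\Lambda=SO^+(f;\mathcal O),$$
where $^+$ means that the sheet $x_0>0$ is preserved. Extension by the identity embeds $\Lambda_3$ in $\Lambda$. The Galois conjugates of these forms, with $+\sqrt d$ in place of $-\sqrt d$, are positive definite. Lattices obtained in this way, from a form over a totally real field other than $\mathbb Q$ whose other conjugates are definite, are cocompact; they are called cocompact arithmetic lattices of simplest type. The groups $\Lambda_3$ and $\Lambda$ preserve the orientations of $\mathbb H^3$ and $\mathbb H^n$.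

**Quasiconvexity.** Let $\Lambda$ act properly and cocompactly on $\mathbb H^N$. A finitely generated subgroup $A\le\Lambda$ is quasiconvex if its orbit maps $A\to\mathbb H^N$ are quasi-isometric embeddings; since $\Lambda$ is a hyperbolic group, this agrees with the usual definition. For example, if $A$ preserves a totally geodesic plane $\mathbb H^2\subset\mathbb H^N$ and acts cocompactly on it, then by the Švarc–Milnor lemma $A\to\mathbb H^2$ is a quasi-isometry, so $A$ is quasiconvex. Finite-index subgroups of quasiconvex subgroups are quasiconvex.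

**Profinite topology.** The finite-index subgroups of a group $G$ and their cosets form a basis of the profinite topology, and $\hat G$ is the profinite completion. A subgroup is separable if it is closed, that is, an intersection of finite-index subgroups. For instance $\{1\}$ is separable exactly when $G$ is residually finite. A retract of $L$ is a subgroup $H$ with a homomorphism $L\to H$ that is the identity on $H$; for example, a direct factor.

**Right-angled Artin groups.** A finite graph defines a group with one generator per vertex and one relation $uv=vu$ per edge (a RAAG). No edges give a free group, and a complete graph gives $\mathbb Z^m$.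

We use three published facts.

**Fact 1** (Bergeron–Haglund–Wise, J. London Math. Soc. 83 (2011); also Bergeron–Wise, Amer. J. Math. 134 (2012), together with Agol, Doc. Math. 18 (2013)). A cocompact arithmetic lattice of simplest type has a torsion-free finite-index subgroup $\Lambda_0$ that is the fundamental group of a compact special cube complex.

**Fact 2** (Haglund–Wise, Special cube complexes, GAFA 17 (2008)). If $\Lambda_0$ is hyperbolic and is the fundamental group of a compact special cube complex, then $\Lambda_0$ embeds in a finitely generated RAAG $R$ such that every quasiconvex $A_0\le\Lambda_0$, including $\Lambda_0$ itself, is a retract of a finite-index subgroup of $R$.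

The mechanism of Fact 2 is that the complex, and a compact convex core for $A_0$, map by local isometries to the Salvetti complex of $R$, where one uses canonical completion and retraction. We use only the statement.

**Definition.** A group $G$ is good if $H^j(\hat G;M)\to H^j(G;M)$ is bijective for all $j$ and all finite $G$-modules $M$.

**Fact 3** (Serre, Galois Cohomology, I.2.6, Ex. 1). $G$ is good if and only if the following holds.

(D) For every finite $G$-module $M$, every $j\ge1$ and every $x\in H^j(G;M)$, there is a finite-index subgroup on which $x$ restricts to $0$.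

For example, $\mathbb Z$ is good. A class in $H^1(\mathbb Z;M)$ restricts, on the kernel of the action on $M$, to a homomorphism to a finite group, and it dies on the kernel of this homomorphism. Above degree 1 there is nothing.

**Lemma 2.** (i) Finite-index subgroups of good groups are good. (ii) A group with a good finite-index subgroup is good. (iii) Retracts of good groups are good.

**Proof.** We check (D). (i) Let $C\le L$ have finite index, $L$ good. By Shapiro's lemma $x\in H^j(C;M)$ corresponds to $\tilde x\in H^j(L;\mathrm{Coind}\,M)$, and $x$ is the image of $\tilde x|_C$ under the evaluation map $\mathrm{Coind}\,M\to M$. If $\tilde x|_{L_1}=0$ with $L_1$ of finite index, then $x|_{C\cap L_1}=0$. (ii) Restrict $x$ to the good subgroup and kill it there; the resulting subgroup has finite index in the whole group. (iii) Let $r:L\to H$ be a retraction, $L$ good, $x\in H^j(H;M)$, and let $L$ act on $M$ through $r$. The class $r^*x$ dies on some finite-index $L_1\le L$. Restricting to $H\cap L_1$, where $r$ is the identity, gives $x|_{H\cap L_1}=0$. $\square$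

**Lemma 3.** Finitely generated RAAGs are good.

**Proof.** We verify (D) by induction on the number of vertices; the trivial group is clear. Let $v$ be a vertex, $R_1$ the RAAG on the other vertices, and $L\le R_1$ the RAAG on the link of $v$. Then $R$ is the HNN extension of $R_1$ with stable letter $v$ centralizing $L$. Killing generators gives retractions $\pi_1:R\to R_1$ and $\pi_L:R\to L$. By induction $R_1$ and $L$ are good. Let $x\in H^j(R;M)$. If $j=1$, restrict to the kernel of the action on $M$; there $x$ is a homomorphism to a finite group, and its kernel works. Let $j\ge2$.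

**Step 1.** This step provides the exact sequence that separates vertex and edge contributions. The Bass–Serre tree $T$ gives an exact sequence $0\to\mathbb Z[\text{edges}]\to\mathbb Z[\text{vertices}]\to\mathbb Z\to0$ of $R$-modules. For $K\lhd R$ of finite index it yields an exact sequence
$$\bigoplus_{\text{edges}/K}H^{j-1}(K_e;M)\to H^j(K;M)\to\bigoplus_{\text{vertices}/K}H^j(K_u;M),$$
natural for restriction to smaller $K$. An element of the first group is the same as a $K$-equivariant family $(y_e)$ over all edges $e$, and restriction to $K'\le K$ restricts each $y_e$ to $K'_e$.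

**Step 2.** This step kills the vertex contributions. As $R_1$ is good, there is $N_1\lhd R_1$ of finite index with $x|_{N_1}=0$. Put $K=\pi_1^{-1}(N_1)\lhd R$. Then $K\cap R_1=N_1$, so the vertex stabilizers in $K$ are $K\cap gR_1g^{-1}=gN_1g^{-1}$. Conjugation by $g$ acts trivially on $H^j(R;M)$, so $x$ vanishes on each of them, and $x|_K$ comes from a family $(y_e)$.

**Step 3.** This step kills the edge contributions. Edges are cosets $gL$, with $K_{gL}=g(K\cap L)g^{-1}$. There are finitely many edges modulo $K$; conjugating the finitely many representative classes gives classes in $H^{j-1}(K\cap L;M)$, with $j-1\ge1$. Since $K\cap L$ has finite index in the good group $L$, it is good, and there is $N_L\lhd L$ of finite index, $N_L\le K$, on which all these classes vanish. Put $K'=K\cap\pi_L^{-1}(N_L)\lhd R$. Then $K'\cap L\le N_L$, so $K'_{gL}=g(K'\cap L)g^{-1}\le gN_Lg^{-1}$ and every edge class restricts to $0$. Hence $x|_{K'}=0$. $\square$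

**Lemma 4 (profinite lemma).** Let $\Lambda$ be a cocompact arithmetic lattice of simplest type in $\mathrm{Isom}(\mathbb H^N)$ and $A\le\Lambda$ a torsion-free quasiconvex subgroup.

(a) The profinite topology of $\Lambda$ induces the full profinite topology on $A$, and $A$ is separable in $\Lambda$.

(b) There is a torsion-free finite-index $B\le\Lambda$ with $A\le B$.

(c) If $B\le\Lambda$ has finite index, $A\le B$, $C$ is a finite abelian group and $\omega\in H^j(B;C)$ has $\omega|_A=0$, then there is a finite-index $B'\le B$ with $A\le B'$ and $\omega|_{B'}=0$.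

**Proof.** Let $\Lambda_0$ be as in Fact 1 and $A_0=A\cap\Lambda_0$. By Fact 2, $A_0$ is a retract of a finite-index subgroup of $R$. Intersecting that subgroup with $\Lambda_0$ gives a retraction $r:\Lambda_1\to A_0$ of a finite-index $\Lambda_1\le\Lambda_0$.

**Step 1.** We prove (a) with the retraction. Let $C\le A$ have finite index and $C_0=C\cap A_0$. Then $r^{-1}(C_0)$ has finite index in $\Lambda$. It lies in $\Lambda_0$, so $A\cap r^{-1}(C_0)=A_0\cap r^{-1}(C_0)=C_0\le C$. This is the first claim. Next, $A_0=\{g\in\Lambda_1:r(g)^{-1}g=1\}$ is closed, because $g\mapsto r(g)^{-1}g$ is continuous and $\{1\}$ is closed, $\Lambda_1$ being residually finite. Finally $A$ is a finite union of cosets of $A_0$.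

**Step 2.** We show that all relevant groups are good. The RAAG $R$ is good (Lemma 3). The groups $\Lambda_0$ and $A_0$ are retracts of finite-index subgroups of $R$, hence good. By Lemma 2, $\Lambda$, $A$ and all their finite-index subgroups are good. By (a), the closure $\bar A$ of $A$ in $\hat\Lambda$ is $\hat A$.

**Step 3.** We prove (b) by showing that $\bar A$ has no torsion. The group $A$ acts freely and properly on $\mathbb H^N$, so $H^j(\hat A;M)=H^j(A;M)=0$ for $j>N$ and $M$ finite. Thus $\mathrm{cd}_p(\bar A)\le N$ for every prime $p$. Closed subgroups inherit this bound, while $\mathrm{cd}_p(\mathbb Z/p)=\infty$; so $\bar A$ is torsion-free. Every finite-order element of $\Lambda$ fixes a point of $\mathbb H^N$, so by cocompactness and properness the nontrivial ones form finitely many conjugacy classes, with representatives $t_i$. The $t_i$ are nontrivial in $\hat\Lambda$, so their $\hat\Lambda$-conjugacy classes are compact sets that miss $\bar A$. Now $\bar A$ is the intersection of the open subgroups that contain it, and these form a family closed under finite intersections.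 By compactness one of them, $V$, misses all these classes. Take $B=V\cap\Lambda$.

**Step 4.** We prove (c) by moving to profinite cohomology, where restriction to a closed subgroup is a limit. Let $\bar B=\hat B$ be the closure of $B$ in $\hat\Lambda$. Since $B$ is good, $\omega$ corresponds to $\hat\omega\in H^j(\bar B;C)$. Since $A$ is good and $\bar A=\hat A$, $H^j(\bar A;C)\cong H^j(A;C)$, and so $\hat\omega|_{\bar A}=0$. By Serre (Galois Cohomology, I.2.2, Prop. 8), $H^j(\bar A;C)=\varinjlim_VH^j(V;C)$ over the open $V$ with $\bar A\le V\le\bar B$. So $\hat\omega|_V=0$ for some $V$. Take $B'=V\cap\Lambda\le B$; then $\omega|_{B'}$ is the pullback of $\hat\omega|_V=0$. $\square$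

## 4. A Klein four-cover of a surface and a flat bundle with $w_2\ne0$

We want $\Sigma$ with a 4-fold covering $\Sigma'$, and normal directions along $\Sigma$, permuted by the deck group, in which four sheets of a 3-dimensional page leave $\Sigma$. A first idea is a cyclic cover with holonomy a rotation $e_3\mapsto e_4\mapsto-e_3\mapsto-e_4$. This fails. The flat $SO(2)$-bundle it defines has finite holonomy, so its Euler class is torsion in $H^2(\Sigma;\mathbb Z)\cong\mathbb Z$, hence $0$, and its $w_2$ vanishes. With the group $(\mathbb Z/2)^2$ there are two classes $a,b$, and a product $ab$ can appear in $w_2$. Acting on the plane $\langle e_3,e_4\rangle$ by reflections costs orientation, so we use $e_5$ to restore it. This uses $n\ge5$.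

For a subgroup of $\Delta$ let $o$ be the orientation character, $(-1)^{o(\gamma)}=\det\gamma$.

**Lemma 5.** There are a torsion-free, orientation-preserving, finite-index $\Gamma\le\Delta$ with closed surface $\Sigma=\mathbb H^2/\Gamma$, classes $a,b\in H^1(\Gamma;\mathbb Z/2)$ with $\langle ab,[\Sigma]\rangle=1$, and a torsion-free $\Xi\le\Delta$ containing orientation-reversing elements, such that $\Xi\cap\ker o=\Gamma':=\ker(a,b)\subset\Gamma$, which has index $4$ in $\Gamma$.

**Proof.** **Step 1.** We find a reflection group whose quotient surface $B$ has at least two boundary curves. By Selberg's lemma there is a torsion-free, orientation-preserving $D\lhd\Delta$ of finite index. Let $\sigma\in\Delta$ be the reflection $x_2\mapsto-x_2$ and $\Theta_1=D\rtimes\langle\sigma\rangle$. On $S=\mathbb H^2/D$, $\sigma$ is an orientation-reversing isometric involution with nonempty fixed set, a disjoint union of simple closed geodesics. So $B_1=S/\sigma=\mathbb H^2/\Theta_1$ is a compact connected surface with nonempty boundary and $\chi(B_1)=\chi(S)/2<0$. Point stabilizers in $\Theta_1$ meet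 $D$ trivially, so they have order $\le2$, and the nontrivial ones are generated by reflections.

Pushing a path from $x$ to $\gamma x$ down to $B_1$ gives a loop. Its class in $H_1(B_1;\mathbb Z/2)$ depends neither on the path ($\mathbb H^2$ is simply connected) nor on $x$ (changing $x$ adds a path twice), and it defines a homomorphism $\Theta_1\to H_1(B_1;\mathbb Z/2)$. It is onto, since loops in the interior of $B_1$ lift to paths in $\mathbb H^2$. It kills reflections: take $x$ on the mirror.

If $\partial B_1$ has at least two components, put $\Theta=\Theta_1$. Otherwise choose $0\ne u\in H^1(B_1;\mathbb Z/2)$, which exists because $\chi(B_1)<0$, and let $\Theta$ be the kernel of $\Theta_1\to H_1(B_1;\mathbb Z/2)\xrightarrow u\mathbb Z/2$. It contains all reflections, hence all point stabilizers, so $\mathbb H^2/\Theta\to B_1$ is the double covering defined by $u$. The curve $\partial B_1$ is null-homologous mod 2, so it lifts to two boundary components.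

In either case $B=\mathbb H^2/\Theta$ is a compact connected surface with at least two boundary components.

**Step 2.** We define $\Gamma$ and record the torsion in $\Theta$. Put $\Gamma=\Theta\cap\ker o=\Theta\cap D$, which is torsion-free, and $\Sigma=\mathbb H^2/\Gamma$. As $\Theta$ contains reflections, $\Theta/\Gamma$ has order 2; its nontrivial element acts on $\Sigma$ by an involution $\tau$ with $\Sigma/\tau=B$, and the components of $\mathrm{Fix}\,\tau$ map homeomorphically onto the components of $\partial B$. Every nontrivial finite-order element of $\Theta$ is a reflection: it is not in $\Gamma$, so it reverses orientation, and its square is a finite-order element of $\Gamma$, so trivial.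

**Step 3.** We define $a$ and $b$ on all of $\Theta$. Let $c\neq c'$ be components of $\partial B$ and $c_\Sigma\subset\Sigma$ the fixed curve over $c$. The kernel of $H_1(\partial B;\mathbb Z/2)\to H_1(B;\mathbb Z/2)$ is generated by the sum of all components, so $[c]\ne0$. Choose $\bar a\in H^1(B;\mathbb Z/2)$ with $\bar a(c)=1$ and let $a:\Theta\to H_1(B;\mathbb Z/2)\xrightarrow{\bar a}\mathbb Z/2$. Then $a=0$ on all reflections. Let $\tilde C\subset\mathbb H^2$ be the full preimage of $c$, a locally finite $\Theta$-invariant disjoint union of geodesics, and let $b(\gamma)$ be the number mod 2 of crossings with $\tilde C$ of a path from $x\notin\tilde C$ to $\gamma x$. Each geodesic separates $\mathbb H^2$, so $b(\gamma)$ does not depend on the path; by invariance of $\tilde C$ it does not depend on $x$, and $b$ is a homomorphism.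

**Step 4.** We compute $ab$. On $\Gamma$, $b$ is Poincaré dual to $c_\Sigma$. Since $c_\Sigma\to c$ is a homeomorphism, $\langle ab,[\Sigma]\rangle=a(c_\Sigma)=\bar a(c)=1$. Squares of degree-one classes vanish on an orientable surface. So if $a|_\Gamma=0$, $b|_\Gamma=0$ or $a|_\Gamma=b|_\Gamma$, then $ab=0$, a contradiction. Hence $a|_\Gamma,b|_\Gamma$ are independent, $(a,b):\Gamma\to(\mathbb Z/2)^2$ is onto, and $\Gamma'$ has index 4.

**Step 5.** We extend $\Gamma'$ by orientation-reversing elements without creating torsion. Let
$$\Xi=\{\gamma\in\Theta:\ a(\gamma)=o(\gamma),\ b(\gamma)=0\}.$$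
Reflections have $a=0\neq o$, so $\Xi$ contains none and is torsion-free by Step 2. Clearly $\Xi\cap\ker o=\Gamma'$. Let $\varrho$ be a reflection with mirror over $c'$. The mirror is disjoint from $\tilde C$, so taking $x$ close to it gives $b(\varrho)=0$; also $a(\varrho)=0$ and $o(\varrho)=1$. Choose $\delta\in\Gamma$ with $a(\delta)=1$, $b(\delta)=0$. Then $\varrho\delta\in\Xi$ reverses orientation. $\square$

Write $\Sigma'=\mathbb H^2/\Gamma'$ and let $p:\Sigma'\to\Sigma$ be the 4-fold covering.

**The two representations.** Define $\eta:(\mathbb Z/2)^2\to SO(3;\mathbb Z)$ on $\langle e_3,e_4,e_5\rangle$ by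
$$\eta(1,0):\ e_3\leftrightarrow e_4,\ e_5\mapsto-e_5;\qquad\eta(0,1):\ e_3\mapsto-e_4,\ e_4\mapsto-e_3,\ e_5\mapsto-e_5.$$
Both have order 2 and determinant 1; they commute, with product $\mathrm{diag}(-1,-1,1)$. The orbit of $e_3$ is $\{e_3,e_4,-e_4,-e_3\}$, four distinct vectors. The vector $e_3-e_4$ is negated by $\eta(1,0)$ and fixed by $\eta(0,1)$; for $e_3+e_4$ it is the other way around; $e_5$ is negated by both. So these three lines carry the characters $a$, $b$, $a+b$. Let
$$\rho:\Gamma\to\Lambda,\ \gamma\mapsto\gamma\oplus\eta(a(\gamma),b(\gamma))\oplus1;\qquad\iota:\Xi\to\Lambda_3,\ \gamma\mapsto\gamma\oplus\det\gamma.$$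
Both are injective, and both restrict on $\Gamma'$ to $\gamma\mapsto\gamma\oplus1$. We identify $\Gamma'$ with this image, and write $\Xi$ also for $\iota(\Xi)\le\Lambda_3$. Elements of $\Xi$ with $\det\gamma=-1$ act on $\mathbb H^3$ preserving orientation, preserve $\mathbb H^2$, and swap its two sides.

## 5. A 3-manifold with connected totally geodesic boundary $\Sigma'$

The page must satisfy $\partial P=\Sigma'$ with nonzero total multiplicity. If one cuts a closed orientable 3-manifold along a two-sided nonseparating copy of $\Sigma'$, the piece has two boundary components, and with the given identifications they carry opposite orientations. Attaching both to $\Sigma$ by $p$ gives the relation $4[\Sigma]-4[\Sigma]=0$, which is empty. This is why $\Xi$ contains side-swapping elements: $\mathbb H^2/\Xi$ will be one-sided, and cutting along it leaves the connected double cover $\Sigma'$.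

**Lemma 6.** For every $t_0>0$ there is a torsion-free finite-index $\Pi\le\Lambda_3$ containing $\Xi$ such that $d(\mathbb H^2,g\mathbb H^2)\ge2t_0$ for all $g\in\Pi\setminus\Xi$.

**Proof.** $\Xi$ acts cocompactly on $\mathbb H^2\subset\mathbb H^3$, so it is quasiconvex in $\Lambda_3$, and it is torsion-free. If $d(x,gy)<2t_0$ with $x,y\in\mathbb H^2$, we can move $x$ and $y$ into a fixed compact set by elements of $\Xi$, which changes $g$ within $\Xi g\Xi$; by discreteness only finitely many such elements occur. So $\{g\in\Lambda_3:d(\mathbb H^2,g\mathbb H^2)<2t_0\}$ is a finite union of double cosets $\Xi g_i\Xi$. By Lemma 4(a),(b) there is a torsion-free finite-index $\Pi\ge\Xi$ containing none of the $g_i\notin\Xi$. Then $\Pi$ avoids their double cosets too. $\square$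

Take $\Pi$ with $t_0=\log8$:
$$d(\mathbb H^2,g\mathbb H^2)\ge\log64\quad\text{for all }g\in\Pi\setminus\Xi.\tag{2}$$
So the planes $g\mathbb H^2$ ($g\in\Pi$) are pairwise equal or at distance $\ge\log64$, and $\mathrm{Stab}_\Pi(\mathbb H^2)=\Xi$. Let $\Omega$ be the closure of the component of $\mathbb H^3\setminus\bigcup_{g\in\Pi}g\mathbb H^2$ adjacent to $\mathbb H^2$ on the side $x_3>0$, let $Q=\mathrm{Stab}_\Pi(\Omega)$, and let $P=\Omega/Q$.

**Lemma 7.** $\Omega$ is convex, its boundary planes are pairwise at distance $\ge\log64$, and $P$ is a compact orientable 3-manifold with connected boundary $\partial P=\mathbb H^2/\Gamma'=\Sigma'$.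

**Proof.** $\Omega$ is an intersection of half-spaces, and (2) gives the distances. $Q$ acts freely because $\Pi$ is torsion-free, and it preserves orientation.

**Step 1.** We show that $Q$ is cocompact on $\Omega$. Let $F$ be a compact set with $\Pi F=\mathbb H^3$ and let $h_1\Omega,\dots,h_l\Omega$ be the translates of $\Omega$ by $\Pi$ that meet $F$, finitely many by local finiteness of the planes. If $x\in\Omega$, choose $g\in\Pi$ with $gx\in F$. Then $g\Omega=h_i\Omega$ for some $i$, so $q=h_i^{-1}g\in Q$ and $qx\in h_i^{-1}(F\cap h_i\Omega)$. Hence $\Omega=Q\cdot\bigcup_ih_i^{-1}(F\cap h_i\Omega)$.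

**Step 2.** We show that $Q$ is transitive on boundary planes. Let $g\mathbb H^2\subset\partial\Omega$, $g\in\Pi$. Then $g^{-1}\Omega$ is one of the two regions adjacent to $\mathbb H^2$. Side-swapping elements of $\Xi$ exchange these regions, so $hg^{-1}\Omega=\Omega$ for some $h\in\Xi$. Then $gh^{-1}\in Q$ maps $\mathbb H^2$ to $g\mathbb H^2$.

**Step 3.** We identify the boundary. An element of $Q$ that preserves $\mathbb H^2$ lies in $\Xi$ and preserves the side $x_3>0$; conversely such elements of $\Xi$ preserve $\Omega$. So $\mathrm{Stab}_Q(\mathbb H^2)=\{\iota(\gamma):\det\gamma=1\}=\Gamma'$, and with Step 2, $\partial P=\mathbb H^2/\Gamma'$. $\square$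

## 6. Four pages along each plane: the complex $X$ and its developing map

Let $X=P\cup_p\Sigma$, where $\partial P=\Sigma'$ is glued to $\Sigma$ by $p$. One dimension lower, the analogue is a surface whose boundary circle is wrapped four times around a circle; in its universal cover, four copies of the universal cover of the surface meet along each line over that circle. The same happens here with planes.

Let $G=Q*_{\Gamma'}\Gamma$. The inclusion on $Q\le\Lambda_3\le\Lambda$ and $\rho$ on $\Gamma$ agree on $\Gamma'$ and define $\Phi:G\to\Lambda$. Let $Y$ be the quotient of $(G\times\Omega)\sqcup(G\times\mathbb H^2)$ by $(wq,x)\sim(w,qx)$ for $q\in Q$, $(w\gamma,x)\sim(w,\gamma x)$ for $\gamma\in\Gamma$, and $(w,x)_{\text{page}}\sim(w,x)_{\text{plane}}$ for $x\in\mathbb H^2\subset\partial\Omega$. So $Y$ is a tree of spaces over the Bass–Serre tree of $G$, with page pieces $w\Omega$ and plane pieces $w\mathbb H^2$. The planes in $w\Omega$ are $wq\mathbb H^2$, $q\in Q/\Gamma'$, one for each boundary plane of $\Omega$. The pages containing $w\mathbb H^2$ are $w\gamma\Omega$, $\gamma\in\Gamma/\Gamma'$;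 there are four. The pieces and their intersections are contractible, so $Y$ is contractible. $G$ acts freely, because the stabilizer of a piece acts freely on it, and properly, with $Y/G=X$. Hence $Y$ is the universal cover of $X$, $\pi_1(X)=G$, $X$ is a compact aspherical 3-dimensional complex, and $G$ is torsion-free.

Give $Y$ the path metric $d_Y$ of the hyperbolic pieces. Setting $\mathrm{dev}=\Phi(w)$ on $w\Omega$ and on $w\mathbb H^2$ is consistent, since $\rho(\gamma)$ acts on $\mathbb H^2$ as $\gamma$. It gives a $\Phi$-equivariant 1-Lipschitz map $\mathrm{dev}:Y\to\mathbb H^n$, isometric on every piece. Along $\mathbb H^2$ the inward unit normal of $\Omega$ is $e_3$. So along $\mathrm{dev}(w\mathbb H^2)$ the four pages have inward normals $\Phi(w)\rho(\gamma)e_3$, which are the four distinct elements of $\Phi(w)\{\pm e_3,\pm e_4\}$. Therefore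
$$\text{the inward normals of two distinct pages along a common plane have inner product}\le0.\tag{3}$$

The geodesics of $Y$ are thus developed to broken geodesics with long interior segments and angles at least $\pi/2$. The next lemma says that these make definite progress.

**Lemma 8.** Let $p_0,\dots,p_m\in\mathbb H^n$ ($m\ge1$), $l_i=d(p_{i-1},p_i)>0$, $l_i\ge\log64$ for $2\le i\le m-1$, and let the angle at $p_i$ be $\ge\pi/2$ for $1\le i\le m-1$. Then $p_0\ne p_m$ and $d(p_0,p_m)\ge\frac12\sum l_i-\log8$.

**Proof.** For $m=1$ this is trivial; let $m\ge2$. Let $c_i=d(p_0,p_i)$ and let $\theta_i$ be the angle at $p_i$ between $p_0$ and $p_{i+1}$. We claim that $c_i>0$ and $\theta_i\ge\pi/3$ for $1\le i\le m-1$. For $i=1$ this holds, as $c_1=l_1$ and $\theta_1\ge\pi/2$. Assume it for $i$.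

**Step 1.** We show that the distance from $p_0$ grows. By the law of cosines and $\cos\theta_i\le\frac12$,
$$\cosh c_{i+1}\ge\cosh c_i\cosh l_{i+1}-\tfrac12\sinh c_i\sinh l_{i+1}\ge\tfrac12\cosh c_i\cosh l_{i+1}\ge\tfrac18e^{c_i+l_{i+1}}.$$
As $\cosh c_{i+1}\le e^{c_{i+1}}$, we get
$$c_{i+1}\ge c_i+l_{i+1}-\log8.\tag{4}$$
Also $c_{i+1}>0$, since $c_{i+1}=0$ would force $\theta_i=0$.

**Step 2.** We show that the angle condition persists when $i+1\le m-1$. Then $t=l_{i+1}-\log8\ge\log8$. Let $\varepsilon$ be the angle at $p_{i+1}$ in the triangle $p_0p_ip_{i+1}$. By the sine law, (4) and $\sinh(c+t)\ge e^t\sinh c$,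
$$\sin\varepsilon\le\frac{\sinh c_i}{\sinh c_{i+1}}\le e^{-t}\le\tfrac18.$$
Since $c_i<c_{i+1}$, we have $\varepsilon<\theta_i$; the angle sum is at most $\pi$, so $\varepsilon<\pi/2$. Hence $\varepsilon\le\pi/6$, and $\theta_{i+1}\ge\pi/2-\pi/6=\pi/3$.

**Step 3.** We add up. Step 1 applies for all $i\le m-1$, so $c_m>0$ and $c_m\ge\sum l_i-(m-1)\log8$. Each of the $m-2$ interior segments has $l_i-\log8\ge\frac12l_i$, and one further $\log8$ remains. So $c_m\ge\frac12\sum l_i-\log8$. $\square$

**Proposition 9.** The map $\mathrm{dev}$ is injective and $d(\mathrm{dev}\,x,\mathrm{dev}\,y)\ge\frac12d_Y(x,y)-\log8$. Hence $\Phi$ is injective, and $A=\Phi(G)$ is a torsion-free quasiconvex subgroup of $\Lambda$.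

**Proof.** **Step 1.** We replace the pair $x\ne y$ by a shortest chain through pages. Every point lies in a page piece. Choose page pieces $\Omega_1\ni x$ and $\Omega_m\ni y$ with tree path $\Omega_1,H_1,\Omega_2,\dots,H_{m-1},\Omega_m$, where the $H_i$ are plane pieces, and with $m$ minimal. If $m=1$, $\mathrm{dev}$ is isometric on $\Omega_1$ and the claim is clear. Let $m\ge2$. By minimality $x\notin H_1$ and $y\notin H_{m-1}$. For $2\le i\le m-1$, $H_{i-1}\ne H_i$ are distinct boundary planes of $\Omega_i$, at distance $\ge\log64$. Put $p_0=x$, $p_m=y$ and choose $p_i\in H_i$ minimizing $\mathcal L=\sum_id_{\Omega_i}(p_{i-1},p_i)$. The minimum exists because $\mathcal L$ is proper: a bound on $\mathcal L$ bounds $p_1$, then $p_2$, and so on.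

**Step 2.** We show that the developed chain has angles $\ge\pi/2$. Consecutive $p_i$ are distinct, so $\mathcal L$ is differentiable there. Let $u^\pm$ be the unit vectors at $\mathrm{dev}(p_i)$ towards $\mathrm{dev}(p_{i\pm1})$. By the first variation formula $u^-+u^+$ is orthogonal to $\mathrm{dev}(H_i)$. The vectors $u^-$, $u^+$ point into the convex pages $\mathrm{dev}(\Omega_i)$, $\mathrm{dev}(\Omega_{i+1})$, with inward normals $\nu^-,\nu^+$. So $u^-=\tau+\alpha\nu^-$ and $u^+=-\tau+\alpha\nu^+$, with $\tau$ tangent to $\mathrm{dev}(H_i)$ and $\alpha\ge0$; the coefficient is the same in both because $|\tau|^2+\alpha^2=1$. By (3),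
$$\langle u^-,u^+\rangle=-|\tau|^2+\alpha^2\langle\nu^-,\nu^+\rangle\le0.$$

**Step 3.** We conclude for $\mathrm{dev}$. Lemma 8 applied to $\mathrm{dev}(p_0),\dots,\mathrm{dev}(p_m)$ gives $\mathrm{dev}\,x\ne\mathrm{dev}\,y$ and $d(\mathrm{dev}\,x,\mathrm{dev}\,y)\ge\frac12\mathcal L-\log8\ge\frac12d_Y(x,y)-\log8$.

**Step 4.** We pass to groups. If $\Phi(g)=1$, then $\mathrm{dev}(gy)=\mathrm{dev}(y)$, so $gy=y$ and $g=1$. $G$ acts properly and cocompactly on $Y$, and $\Lambda$ on $\mathbb H^n$. By Švarc–Milnor, the inequality just proved, and the fact that $\mathrm{dev}$ is 1-Lipschitz, $G\to\Lambda$ is a quasi-isometric embedding. So $A$ is quasiconvex, and $A\cong G$ is torsion-free. $\square$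

## 7. Stiefel–Whitney classes on $X$

Let $B\le\Lambda$ be torsion-free of finite index with $A\le B$, and $M=\mathbb H^n/B$. Then $\mathrm{dev}$ induces $\varphi:X\to M$ realizing $G\cong A\le B$ on fundamental groups. At $x\in\mathbb H^n$ we have $\mathbb R^{n+1}=T_x\mathbb H^n\oplus\mathbb Rx$, equivariantly. Hence $TM\oplus\mathbb R\cong\mathbb H^n\times_B\mathbb R^{n+1}$ and
$$\varphi^*TM\oplus\mathbb R\cong E:=Y\times_G\mathbb R^{n+1},\qquad\varphi^*w_j(M)=w_j(E).\tag{5}$$

**Lemma 10.** (i) $\langle w_2(E),[\Sigma]\rangle=1$ and $w_2(E)|_P=0$. (ii) $w_2(E)$ has no integral lift. (iii) $w_2(E)$ lifts to $H^2(X;\mathbb Z/4)$, and $w_3(E)=0$. (iv) $w_j(E)=0$ for $j\ge4$, and $w_2(E)^2=0$.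

**Proof.** **Step 1.** We compute $w_2(E)$ on the two parts. On $\Sigma$, the characters found in Section 4 give
$$E|_\Sigma\cong(T\Sigma\oplus\mathbb R)\oplus(L_a\oplus L_b\oplus L_{a+b})\oplus\mathbb R^{n-5},$$
where $L_x$ is the real line bundle with $w_1=x$. As $w(T\Sigma)=1$, $w_2(E|_\Sigma)=ab+a(a+b)+b(a+b)=a^2+ab+b^2=ab$, with value $1$. On $P$, $Q\le\Lambda_3$ acts on $U\otimes\mathbb R$ plus a trivial summand, so $E|_P\cong TP\oplus$ trivial. The double of $P$ is a closed orientable 3-manifold, with $w_2=0$ by Section 1, so $w_2(TP)=0$.

**Step 2.** We exclude an integral lift by torsion. In $H_2(X;\mathbb Z)$ we have $4[\Sigma]=\pm p_*[\Sigma']=\pm[\partial P]=0$. An integral class takes the value $0$ on the torsion class $[\Sigma]$, so it cannot reduce to $w_2(E)$.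

**Step 3.** We lift to $\mathbb Z/4$ with the Mayer–Vietoris sequence, valid with any coefficients,
$$H^1(\Sigma')\xrightarrow{\ \delta\ }H^2(X)\to H^2(P)\oplus H^2(\Sigma)\to H^2(\Sigma').$$
Let $y\in H^2(\Sigma;\mathbb Z/4)$ have value $1$ on $[\Sigma]$. Then $p^*y=0$ because $\deg p=4$, so $(0,y)$ comes from some $\hat y\in H^2(X;\mathbb Z/4)$. The classes $\hat y\bmod2$ and $w_2(E)$ have the same restrictions to $P$ and $\Sigma$, so they differ by $\delta(h)$ with $h\in H^1(\Sigma';\mathbb Z/2)$. As $H_1(\Sigma';\mathbb Z)$ is free, $h$ lifts to $\mathbb Z/4$. Hence $w_2(E)$ lifts to $\mathbb Z/4$, that is, $Sq^1w_2(E)=0$. Since $\Phi$ takes values in $SO^+(f)$, $w_1(E)=0$, and Wu's formula gives $w_3(E)=Sq^1w_2(E)+w_1(E)w_2(E)=0$.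

**Step 4.** The rest of (iv) holds because $\dim X=3$. $\square$

## 8. Killing $w_j$ for $j\ge3$ over $X$: proof of Theorem A

**Step 1.** This step produces a closed manifold containing the witness. By Lemma 4(b) choose $B\le\Lambda$ torsion-free of finite index with $A\le B$. The manifold $M_B=\mathbb H^n/B$ is aspherical, so $H^*(M_B)=H^*(B)$; likewise $H^*(X)=H^*(A)$.

**Step 2.** This step kills what vanishes on $A$. By (5) and Lemma 10, the classes $w_j(M_B)$ for $3\le j\le n$ and $w_2(M_B)^2$ restrict to $0$ on $A$. Apply Lemma 4(c) to each of these finitely many classes and intersect the resulting subgroups. This gives a finite-index $B'\le B$ with $A\le B'$ on which they all vanish. Let $M=\mathbb H^n/B'$, a finite cover of $M_B$. It is closed and hyperbolic, orientable because $B'\le SO^+(f)$, with $w_j(M)=0$ for all $j\ne0,2$ and $w_2(M)^2=0$.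

**Step 3.** This step checks that $W_3$ survives. As $A\le B'$, Section 7 applies to $M$. An integral lift of $w_2(M)$ would pull back to an integral lift of $w_2(E)$, contradicting Lemma 10(ii). So $W_3(M)\ne0$ and $w_3(M)=0$.

**Step 4.** This step gives infinitely many examples. Any finite-index $B''$ with $A\le B''\le B'$ works as well. Since $\mathrm{cd}\,A\le3<n$, $A$ has infinite index; being separable, it is contained in finite-index subgroups of arbitrarily large index, so the volumes are unbounded. Moreover different square-free $d$ give different fields of definition $\mathbb Q(\sqrt d)$, and the field of definition is a commensurability invariant (Vinberg 1971). So there are infinitely many commensurability classes. $\blacksquare$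

## 9. Pages with several boundary components of equal orientation

For Theorem B we need a class $[\Sigma]$ of order $2^k$. Using a $2^k$-fold cover $\Sigma'\to\Sigma$ with one page meets an obstacle. Condition (3) requires $2^k$ unit normals in the $(n-2)$-dimensional normal space with pairwise inner products $\le0$. In $\mathbb R^N$ there are at most $2N$ such vectors: fix one, $v$, and project the others to $v^\perp$; at most one of them (namely $-v$) becomes zero, and the remaining projections have inner products $\langle v_i,v_j\rangle-\langle v_i,v\rangle\langle v_j,v\rangle\le0$, so they are distinct and induction applies. For $n=5$ this allows six directions, and already $2^3=8$ is too many.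

We reach $2^k$ in several stages instead, with relations $4[\Sigma]=-[T_1]$, $2[T_i]=-[T_{i+1}]$ and $2[T_m]=0$, for which at most four directions are needed at each surface. This requires pages with two or three boundary components, all copies of $\Sigma'$, whose boundary orientations agree.

**Lemma 11.** For every $q\ge1$ there are a torsion-free finite-index $\Pi_q\le\Lambda_3$ and $\xi_1=1,\xi_2,\dots,\xi_q\in\Lambda_3$ such that distinct planes in $\mathcal H=\bigcup_i\Pi_q\xi_i\mathbb H^2$ are at distance $\ge\log64$, the orbits $\Pi_q\xi_i\mathbb H^2$ are pairwise distinct, and $\mathrm{Stab}_{\Pi_q}(\xi_i\mathbb H^2)=\xi_i\Xi\xi_i^{-1}$.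

**Proof.** **Step 1.** We choose a second plane so far away that the two stabilizers can play ping-pong. Let $\lambda=\inf\{d(x,\gamma x):x\in\mathbb H^2,\ 1\ne\gamma\in\Xi\}$, which is positive because $\Xi$ is torsion-free and cocompact on $\mathbb H^2$. Choose $t_0\ge\log8$ such that $s:=\operatorname{arcsinh}(1/\sinh t_0)<\lambda/2$, and let $\Pi$ be as in Lemma 6 for this $t_0$. Then $\mathrm{Stab}_\Pi(\mathbb H^2)=\Xi$. Since $\Pi$ is cocompact on $\mathbb H^3$ and $\Xi$ is not, there is $g\in\Pi\setminus\Xi$. Put $\Xi'=g\Xi g^{-1}\le\Pi$. Let $y\in\mathbb H^2$, $y'\in g\mathbb H^2$ be the feet of the common perpendicular of these planes, $z$ its midpoint, and $S$ the plane orthogonal to it at $z$; $S$ is at distance $\ge t_0$ from both planes. Let $S^+\supset g\mathbb H^2$ and $S^-\supset\mathbb H^2$ be the closed half-spaces bounded by $S$.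

**Step 2.** We show that $S^+$ projects orthogonally to $\mathbb H^2$ into the disc of radius $s$ about $y$. Let $\delta_0=d(S,\mathbb H^2)\ge t_0$. In standard hyperboloid coordinates with $-q_0^2+q_1^2+q_2^2+q_3^2=-1$, where $\mathbb H^2=\{q_3=0\}$ and $y=(1,0,0,0)$, we have $S^+=\{q_3\ge q_0\tanh\delta_0\}$. The projection of $q$ is the normalization of $(q_0,q_1,q_2,0)$, at distance $r$ from $y$ with
$$\tanh^2r=\frac{q_1^2+q_2^2}{q_0^2}=\frac{q_0^2-1-q_3^2}{q_0^2}<1-\tanh^2\delta_0=\frac1{\cosh^2\delta_0}.$$
Hence $\sinh r<1/\sinh\delta_0\le1/\sinh t_0$, and so $r<s$.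

**Step 3.** We obtain the ping-pong estimates. Let $1\ne\gamma\in\Xi$. Then $\gamma S^+$ projects into the disc of radius $s$ about $\gamma y$, and $d(y,\gamma y)\ge\lambda>2s$. As the projection is 1-Lipschitz,
$$\gamma S^+\cap S^+=\emptyset,\qquad d(S,\gamma S)\ge d(y,\gamma y)-2s\ge\kappa\,d(y,\gamma y),\quad\kappa=1-2s/\lambda>0.$$
Symmetrically, for $1\ne\gamma'\in\Xi'$: $\gamma'S^-\cap S^-=\emptyset$ and $d(S,\gamma'S)\ge\kappa\,d(y',\gamma'y')$. Thus $\gamma S^+\subset\operatorname{int}S^-$ and $\gamma'S^-\subset\operatorname{int}S^+$.

**Step 4.** We show that $\hat A=\langle\Xi,\Xi'\rangle$ is the free product $\Xi*\Xi'$ and is quasiconvex. Let $a_1\cdots a_r$ be an alternating word of nontrivial elements of $\Xi$ and $\Xi'$. For $j\ge1$ put $C_j=a_1\cdots a_jS^{+}$ if $a_j\in\Xi$ and $C_j=a_1\cdots a_jS^-$ if $a_j\in\Xi'$; let $C_0=S^-$ if $a_1\in\Xi$ and $C_0=S^+$ if $a_1\in\Xi'$. By Step 3, $C_{j}\subset\operatorname{int}C_{j-1}$ for all $j\ge1$. So the geodesic from $z$ to $a_1\cdots a_rz$ crosses the planes $S,a_1S,a_1a_2S,\dots$ in order, and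
$$d(z,a_1\cdots a_rz)\ge\sum_jd(S,a_jS)\ge\kappa\sum_jd(y_j,a_jy_j),$$
with $y_j=y$ if $a_j\in\Xi$ and $y_j=y'$ if $a_j\in\Xi'$. By Švarc–Milnor there is $c\ge1$ with $d(y_j,a_jy_j)\ge|a_j|/c-c$, where $|a_j|$ is the word length; together with $d(y_j,a_jy_j)\ge\lambda$ this gives $d(y_j,a_jy_j)\ge c'|a_j|$ for a constant $c'>0$ (treat $|a_j|\ge2c^2$ and $|a_j|<2c^2$ separately). So $\Xi*\Xi'\to\Lambda_3$ is injective and a quasi-isometric embedding. It is torsion-free as a free product of torsion-free groups.

**Step 5.** We separate the planes into $q$ orbits. $\Xi'$ is infinite and residually finite, so there are a finite quotient $\theta:\Xi'\to F_0$ with $|F_0|\ge q$ and elements $\xi_1=1,\dots,\xi_q\in\Xi'$ with distinct images. Let $A_q=\ker(\Xi*\Xi'\to\Xi'\to F_0)$, where $\Xi$ is sent to $1$. It has finite index in $\hat A$, so it is quasiconvex, and separable by Lemma 4(a). It contains every $\xi_i\Xi\xi_i^{-1}$, and no $\xi_j\xi_i^{-1}$ with $i\ne j$. Choose a finite-index $\Pi_q\le\Pi$ containing $A_q$ and no $\xi_j\xi_i^{-1}$, $i\ne j$.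

**Step 6.** We verify the claims. As $\xi_i\in\Pi$, $\mathrm{Stab}_\Pi(\xi_i\mathbb H^2)=\xi_i\Xi\xi_i^{-1}\le\Pi_q$, which gives the stabilizers. The planes of $\mathcal H$ are among the planes $\Pi\mathbb H^2$, so distinct ones are at distance $\ge2t_0\ge\log64$. If $h\xi_i\mathbb H^2=\xi_j\mathbb H^2$ with $h\in\Pi_q$, $i\ne j$, then $\xi_j^{-1}h\xi_i\in\Xi$, so $h\in\xi_j\Xi\xi_i^{-1}=(\xi_j\Xi\xi_j^{-1})\,\xi_j\xi_i^{-1}$, hence $\xi_j\xi_i^{-1}\in\Pi_q$, a contradiction. $\square$

Let $\Omega$ be the closure of the component of $\mathbb H^3\setminus\bigcup\mathcal H$ adjacent to $\mathbb H^2$ on the side $x_3>0$, $Q=\mathrm{Stab}_{\Pi_q}(\Omega)$ and $P=\Omega/Q$.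

**Lemma 12.** There are $g_i\in\Pi_q\xi_i\Xi$ ($1\le i\le q$), $g_1=1$, with $g_i\mathbb H^2\subset\partial\Omega$ and $\Omega\subset g_i\{x_3\ge0\}$, such that the planes $g_i\mathbb H^2$ represent exactly the $Q$-orbits of boundary planes of $\Omega$, and $\mathrm{Stab}_Q(g_i\mathbb H^2)=g_i\Gamma'g_i^{-1}$. $P$ is a compact orientable 3-manifold with $q$ boundary components, each identified with $\Sigma'$ via $g_i$, and all these identifications induce the same orientation of $\Sigma'$ from the boundary orientation.

**Proof.** **Step 1.** We show that $\Pi_q$ permutes the regions transitively. The two regions adjacent to a plane $h\xi_i\mathbb H^2$ ($h\in\Pi_q$) are swapped by an element of $h\xi_i\Xi\xi_i^{-1}h^{-1}\le\Pi_q$, and any two regions are joined by a chain of adjacent ones.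

**Step 2.** We choose the $g_i$. By Step 1 each orbit $\Pi_q\xi_i\mathbb H^2$ has a member $h_i\xi_i\mathbb H^2\subset\partial\Omega$ with $h_i\in\Pi_q$. Put $g_i=h_i\xi_i$, or $g_i=h_i\xi_i\sigma_0$ with $\sigma_0\in\Xi$ swapping the sides of $\mathbb H^2$, so that $\Omega\subset g_i\{x_3\ge0\}$. For $i=1$ take $g_1=1$.

**Step 3.** We count the orbits of boundary planes. The planes $g_i\mathbb H^2$ lie in different $\Pi_q$-orbits, so in different $Q$-orbits. Let $H\subset\partial\Omega$ be in the orbit of $\xi_i\mathbb H^2$, so $H=hg_i\mathbb H^2$ with $h\in\Pi_q$. Then $h\Omega$ is one of the two regions adjacent to $H$. Composing $h$ with a side-swapping element of $\mathrm{Stab}_{\Pi_q}(H)$ if necessary, we get $h\Omega=\Omega$, so $h\in Q$. Finally $\mathrm{Stab}_{\Pi_q}(g_i\mathbb H^2)=g_i\Xi g_i^{-1}$, and its side-preserving part is $g_i\Gamma'g_i^{-1}$.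

**Step 4.** We describe $P$. Compactness follows as in Step 1 of the proof of Lemma 7, with $\Pi_q$ in place of $\Pi$; $Q$ acts freely and preserves orientation. The $i$-th boundary component is $g_i\mathbb H^2/g_i\Gamma'g_i^{-1}$, identified with $\mathbb H^2/\Gamma'$ by $x\mapsto g_ix$. Since $g_i\in SO^+(f_3)$ preserves the orientation of $\mathbb H^3$ and carries the outward normal $-e_3$ of $\{x_3\ge0\}$ to the outward normal of $\Omega$ along $g_i\mathbb H^2$, the boundary orientation pulled back to $\mathbb H^2$ by $g_i$ is the same for all $i$. $\square$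

## 10. A chain of pages with total multiplicity $2^{m+2}$

Let $k=m+2$ with $m\ge1$; the case $k=2$ uses the complex of Section 6.

**The complex.** The surfaces are $\Sigma$, with group $V_\Sigma=\rho(\Gamma)$, and $T_1,\dots,T_m$, copies of $\Sigma'$, with groups $V_{T_i}=\Gamma'\le\Lambda$. An attachment in direction $v\in\{e_3,e_4,e_5\}$ includes the choice of a power $s_e\in SO(3;\mathbb Z)$ of the cyclic permutation of $e_3,e_4,e_5$ with $s_ee_3=v$, extended by the identity to an element of $\Lambda$. The pages come from Lemma 12 and are attached as follows.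

* $P^{(0)}$, with $q=2$: to $\Sigma$ by $p$ in direction $e_3$, and to $T_1$ in direction $e_3$.
* $P^{(i)}$ for $1\le i\le m-1$, with $q=3$: to $T_i$ in directions $e_4$ and $e_5$, and to $T_{i+1}$ in direction $e_3$.
* $P^{(m)}$, with $q=2$: to $T_m$ in directions $e_4$ and $e_5$.

Attachments to $T_i$ use the identification of the boundary component with $\Sigma'$. Let $X$ be the resulting compact connected 3-dimensional complex. Each $T_i$ has three attachments, in directions $e_3,e_4,e_5$. For $m=1$ the chain is $\Sigma$, $P^{(0)}$, $T_1$, $P^{(1)}$, with two attachments of $P^{(1)}$ to $T_1$.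

**The group and the universal cover.** For an attachment (edge) $e$ let $p(e)$ be its page, $s(e)$ its surface and $g_e\mathbb H^2$ the boundary plane concerned. The edge group is $\Gamma'$, included as $\gamma\mapsto\gamma\in V_{s(e)}$ and $\gamma\mapsto g_e\gamma g_e^{-1}\in Q_{p(e)}$. Let $F$ be the group generated by all vertex groups ($V_s$ for surfaces, $V_p=Q_p$ for pages) and letters $t_e$, with relations
$$t_e\gamma t_e^{-1}=g_e\gamma g_e^{-1}\qquad(\gamma\in\Gamma').\tag{6}$$
Fix the base vertex $\Sigma$. For a vertex $v$ let $F_v\subset F$ be the set of elements given by words that follow a path from the base vertex to $v$, picking up elements of the groups of the vertices passed and the letters $t_e^{\pm1}$ of the edges crossed, where $t_e$ leads from $p(e)$ to $s(e)$. Then $G=F_\Sigma$ is the fundamental group of the graph of groups (Serre, Trees, §5.1). The Bass–Serre tree has vertices $F_v/V_v$ and edges $F_{s(e)}/\Gamma'$, the edge $w\Gamma'$ joining $wV_{s(e)}$ to $wt_e^{-1}Q_{p(e)}$.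

Let $Y$ be the tree of spaces with plane pieces $w\mathbb H^2$ ($w\in F_s$, $s$ a surface) and page pieces $w\Omega_p$ ($w\in F_p$), points being pairs $(w,x)$ with $(wv,x)\sim(w,vx)$ for $v$ in the vertex group, glued by
$$(w,x)\sim(wt_e^{-1},g_ex),\qquad w\in F_{s(e)},\ x\in\mathbb H^2.$$
This respects the edge groups: by (6), $(w\gamma t_e^{-1},g_ex)=(wt_e^{-1}g_e\gamma g_e^{-1},g_ex)\sim(wt_e^{-1},g_e\gamma x)$ for $\gamma\in\Gamma'$. As in Section 6, $Y$ is contractible, $G$ acts freely, properly and cocompactly, and $Y/G=X$. So $Y$ is the universal cover, $G=\pi_1(X)$, $X$ is aspherical, and $G$ is torsion-free. The planes in the page $u\Omega_p$ correspond to its boundary planes $qg_e\mathbb H^2$, with $q\in Q_p/g_e\Gamma'g_e^{-1}$ and $p(e)=p$; the pages containing $w\mathbb H^2$, over a surface $s$, are $w\gamma t_e^{-1}\Omega_{p(e)}$ with $s(e)=s$, $\gamma\in V_s/\Gamma'$.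

**Proposition 13.** Inclusion on vertex groups and $\Phi(t_e)=g_es_e^{-1}$ define a homomorphism $\Phi:F\to\Lambda$. Its restriction to $G$ is injective, and $A=\Phi(G)$ is a torsion-free quasiconvex subgroup of $\Lambda$.

**Proof.** **Step 1.** We check that $\Phi$ is defined. Elements of $\Gamma'$ are the identity on $\langle e_3,e_4,e_5\rangle$ and $s_e$ is the identity on $W$, so they commute. Thus $g_es_e^{-1}\gamma s_eg_e^{-1}=g_e\gamma g_e^{-1}$, which is (6).

**Step 2.** We define the developing map and check (3). Put $\mathrm{dev}=\Phi(w)$ on the pieces $w\mathbb H^2$ and $w\Omega_p$. This respects the gluing, because $\Phi(wt_e^{-1})g_ex=\Phi(w)s_eg_e^{-1}g_ex=\Phi(w)s_ex=\Phi(w)x$ for $x\in\mathbb H^2$. It is $\Phi|_G$-equivariant, 1-Lipschitz and isometric on pieces. By Lemma 12 the inward normal of $\Omega_{p(e)}$ along $g_e\mathbb H^2$ is $g_ee_3$. So the page $w\gamma t_e^{-1}\Omega_{p(e)}$ has inward normal $\Phi(w\gamma)s_eg_e^{-1}g_ee_3=\Phi(w\gamma)s_ee_3$ along $\mathrm{dev}(w\mathbb H^2)$. Over $\Sigma$ these normals are the four vectors $\Phi(w)\{\pm e_3,\pm e_4\}$; over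 $T_i$ they are $\Phi(w)\{e_3,e_4,e_5\}$. They are distinct for distinct pages, and (3) holds.

**Step 3.** We conclude as before. The boundary planes of each page are pairwise at distance $\ge\log64$ (Lemma 11), every point lies in a page, and the tree is bipartite between pages and planes. These, with (3), are the only inputs of the proof of Proposition 9, which therefore applies verbatim. $\square$

## 11. The order of $[\Sigma]$ and the lift to $\mathbb Z/2^k$: proof of Theorem B

Let $E=Y\times_G\mathbb R^{n+1}$ via $\Phi$; as in Section 7, (5) holds for $\varphi:X\to\mathbb H^n/B$ whenever $A\le B\le\Lambda$ with $B$ torsion-free of finite index.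

**Lemma 14.** Let $m\ge1$, $k=m+2$, and let $X,E$ be as in Section 10. Then $w_2(E)$ lifts to $H^2(X;\mathbb Z/2^k)$ but not to $H^2(X;\mathbb Z/2^{k+1})$, and $w_j(E)=0$ for all $j\ne0,2$.

**Proof.** **Step 1.** We restrict $E$ to the parts. Over a surface or page with lifted piece indexed by $w$, applying $\Phi(w)^{-1}$ identifies $E$ with the flat bundle of the vertex group. As in Lemma 10, $\langle w_2(E),[\Sigma]\rangle=1$, and $E|_{P^{(i)}}\cong TP^{(i)}\oplus$ trivial has $w_2=0$. Also $E|_{T_i}\cong TT_i\oplus$ trivial has $w_2=0$. Further $w_1(E)=0$, and $w_j(E)=0$ for $j\ge4$ since $\dim X=3$.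

**Step 2.** We bound the order of $[\Sigma]$ to exclude a lift to $\mathbb Z/2^{k+1}$. Orient all surfaces by the orientation of $\mathbb H^2$. By Lemma 12 all boundary components of the pages carry the same orientation of $\Sigma'$, up to one common sign. So $[\partial P^{(i)}]=0$ gives in $H_2(X;\mathbb Z)$
$$4[\Sigma]+[T_1]=0,\qquad2[T_i]+[T_{i+1}]=0\ (1\le i<m),\qquad2[T_m]=0.$$
Hence $2^{m+2}[\Sigma]=2^k[\Sigma]=0$. For $c\in H^2(X;\mathbb Z/2^{k+1})$ we get $2^k\langle c,[\Sigma]\rangle=0$ in $\mathbb Z/2^{k+1}$, so $\langle c,[\Sigma]\rangle$ is even and $c$ does not reduce to $w_2(E)$.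

**Step 3.** We choose compatible values on the surfaces. Put $\tau_i=-4(-2)^{i-1}$, and let $y_\Sigma$, $y_{T_i}$ be the classes in $H^2(\,\cdot\,;\mathbb Z/2^k)$ with values $1$, $\tau_i$ on the fundamental classes. Pulled back to the boundary components of the pages they take the values
$$(4,\tau_1)\text{ on }P^{(0)},\qquad(\tau_i,\tau_i,\tau_{i+1})\text{ on }P^{(i)},\qquad(\tau_m,\tau_m)\text{ on }P^{(m)}.$$
These are twice the values
$$(2,-2),\qquad(\tau_i/2,\ \tau_i/2,\ -\tau_i),\qquad(\tau_m/2,\ -\tau_m/2),$$
because $\tau_1=-4$, $\tau_{i+1}=-2\tau_i$, and $-\tau_m=\tau_m$ in $\mathbb Z/2^k$ as $2\tau_m=\pm2^{m+2}$. In each case the halved values sum to $0$.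

**Step 4.** We extend over the pages by classes that are even. In $H^2(P)\to H^2(\partial P)\to H^3(P,\partial P)=\mathbb Z/2^k$ (coefficients $\mathbb Z/2^k$) the second map is, up to sign, the sum of the boundary values. So on each page there is $z'\in H^2(P;\mathbb Z/2^k)$ with the halved values on the boundary. Then $z=2z'$ has the required boundary values and reduces to $0$ mod 2.

**Step 5.** We glue and compare with $w_2(E)$. By Mayer–Vietoris for $X$, the union of pages and surfaces along the boundary components $\Sigma'_e$, the classes $z$ and $y$ come from some $\hat y\in H^2(X;\mathbb Z/2^k)$. Mod 2, $\hat y$ restricts to $0$ on the pages and on the $T_i$, and to the generator on $\Sigma$, exactly as $w_2(E)$ does. So they differ by the image of a class in $\bigoplus_eH^1(\Sigma'_e;\mathbb Z/2)$, which lifts to $\mathbb Z/2^k$ since $H_1(\Sigma';\mathbb Z)$ is free. Hence $w_2(E)$ lifts to $\mathbb Z/2^k$. As $k\ge2$, it lifts to $\mathbb Z/4$, so $w_3(E)=Sq^1w_2(E)+w_1(E)w_2(E)=0$. $\square$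

**Proof of Theorem B.** For $k\ge3$ take $X$, $A$, $E$ from Section 10 with $m=k-2$. For $k=2$ take those of Sections 6 and 7. In that case the lift to $\mathbb Z/4$ and $w_j(E)=0$ for $j\neq0,2$ are in Lemma 10, and there is no lift to $\mathbb Z/8$ because $4[\Sigma]=0$ forces $\langle c,[\Sigma]\rangle$ to be even for every $c\in H^2(X;\mathbb Z/8)$.

**Step 1.** We kill the obstruction $\delta_k$ and the higher classes. By Lemma 4(b) choose $B\ge A$ torsion-free of finite index in $\Lambda$, and put $M_B=\mathbb H^n/B$. The class $\delta_kw_2(M_B)\in H^3(B;\mathbb Z/2^{k-1})$ restricts on $A$ to $\delta_kw_2(E)=0$, and so do $w_j(M_B)$, $3\le j\le n$, to $w_j(E)=0$. By Lemma 4(c), applied to these finitely many classes and followed by an intersection, there is a finite-index $B'\le B$ with $A\le B'$ on which all of them vanish.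

**Step 2.** We read off the result for $M=\mathbb H^n/B'$, which is closed, hyperbolic and orientable. We have $w_j(M)=0$ for all $j\ne0,2$, and $\delta_kw_2(M)=0$, so $w_2(M)$ lifts to $\mathbb Z/2^k$. A lift of $w_2(M)$ to $\mathbb Z/2^{k+1}$ would pull back under $\varphi:X\to M$ to a lift of $w_2(E)$, which does not exist. By (1), $W_3(M)$ is divisible by $2^{k-1}$ and not by $2^k$; in particular it is nonzero. $\blacksquare$
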